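\title{The minimal $g_2$ of a $3$-manifold is not additive under connected sum}

\begin{abstract}
For a closed $3$-manifold $M$ let $\Gamma(M)$ be the smallest value of $g_2=f_1-4f_0+10$ over all simplicial triangulations of $M$. The invariant $\Gamma$ is subadditive under connected sum, and it was conjectured to be additive. We disprove this conjecture. The proof has two parts. First, every closed hyperbolic $3$-manifold satisfies $\Gamma(M)\ge 10+\operatorname{vol}(M)/v_3$, where $v_3$ is the volume of the regular ideal tetrahedron, and the constant is sharp. Second, for hyperbolic manifolds $M$ obtained by long Dehn fillings of a union of $R$ regular ideal octahedra, we triangulate $M\#(\mathbf{RP}^3)^{\#R}$ with $g_2$ close to $20R$, while additivity would require more than $20.57R$. The failure of additivity is linear in the number of summands.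
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The invariant $\Gamma$ and the conjecture}

Unless the contrary is said, a $3$-manifold is compact, connected and without boundary. A \emph{triangulation} of $M$ is a finite simplicial complex $K$ with a homeomorphism $|K|\cong M$; by Moise's theorem every $3$-manifold has one. Let $f_j=f_j(K)$ be the number of $j$-dimensional simplices. Each triangle lies in two tetrahedra and $\chi(M)=0$, so $f_2=2f_3$ and $f_3=f_1-f_0$. The face vector is therefore determined by $f_0$ and $f_1$. Put
\begin{equation}\label{eq:g2}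
g_2(K)=f_1-4f_0+10=f_3-3f_0+10 .
\end{equation}
The boundary of the $4$-simplex has $f_0=5$, $f_1=10$ and $g_2=0$. Subdividing a tetrahedron at an interior point adds one vertex and four edges and leaves $g_2$ unchanged. So $g_2$ counts the edges in excess of those that repeated subdivision produces. By Walkup's theorem there is, for every $3$-manifold $M$, a largest integer $\Gamma(M)$ such that $f_1\ge 4f_0-10+\Gamma(M)$ for all triangulations of $M$, and equality holds for at least one of them. Equivalently, $\Gamma(M)$ is the smallest value of $g_2$ over all triangulations of $M$. The following values are known: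
\[
\Gamma(S^3)=0,\qquad \Gamma(S^2\times S^1)=\Gamma(S^2\,\widetilde{\times}\,S^1)=10,\qquad \Gamma(\mathbf{RP}^3)=17,
\]
where $S^2\,\widetilde{\times}\,S^1$ is the nonorientable $2$-sphere bundle over $S^1$; all other $3$-manifolds have $\Gamma\ge18$. It is also known that $\Gamma((S^2\times S^1)^{\#k})=\Gamma((S^2\,\widetilde{\times}\,S^1)^{\#k})=10k$ for all $k\in\mathbb N$.

Write $M_1\#\pm M_2$ for a connected sum, with either choice of orientation when the summands are orientable. Given triangulations $K_1,K_2$, delete a tetrahedron from each and identify the two boundaries. This loses $4$ vertices and $6$ edges, and $-6+16+10=10+10$, so $g_2$ of the result is $g_2(K_1)+g_2(K_2)$. Hence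
\begin{equation}\label{eq:sub}
\Gamma(M_1\#\pm M_2)\le\Gamma(M_1)+\Gamma(M_2).
\end{equation}
Equality holds when a summand is $S^3$, and the values $10k$ above are additive in $k$. This suggests that the cheapest triangulation of a connected sum is always a connected sum of cheapest triangulations. The following conjecture is posed in \cite{LSS}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $M$, $M_1$, $M_2$ be $3$-manifolds and $k\in\mathbb N$. Then}
\begin{align}
\Gamma(M_1\#\pm M_2)&=\Gamma(M_1)+\Gamma(M_2),\label{eq:conj1}\\
\Gamma(M\#(S^2\times S^1)^{\#k})&=\Gamma(M)+10k,\label{eq:conj2}\\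
\Gamma(M\#(S^2\,\widetilde{\times}\,S^1)^{\#k})&=\Gamma(M)+10k.\label{eq:conj3}
\end{align}

\medskip
By the known values $10k$, the equalities \eqref{eq:conj2} and \eqref{eq:conj3} are special cases of \eqref{eq:conj1}. We show that \eqref{eq:conj1} fails, already for $M_2=\mathbf{RP}^3$. We do not decide whether \eqref{eq:conj2} or \eqref{eq:conj3} can fail.

\subsection{Results}

Let $v_3=1.01494\ldots$ and $v_8=3.66386\ldots$ be the volumes of the regular ideal tetrahedron and the regular ideal octahedron in $\mathbf H^3$. Since $3.6\cdot1.01495<3.6638$, we have $v_8/v_3>3.6$; in fact $v_8/v_3=3.6099\ldots$. For an integer $n$ with $n-1>2\pi$ put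
\[
\theta_n=\Bigl(1-\bigl(\tfrac{2\pi}{n-1}\bigr)^2\Bigr)^{3/2},
\]
so that $\theta_n\to1$ as $n\to\infty$.

\begin{theorem}\label{thm:A}
If $M$ is a closed hyperbolic $3$-manifold, then $\Gamma(M)\ge10+\operatorname{vol}(M)/v_3$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every odd $n\ge101$ there are a closed orientable hyperbolic $3$-manifold $M$ and an integer $R\ge n^2/6$ with
\[
\operatorname{vol}(M)\ge\theta_n\,R\,v_8,\qquad \Gamma\bigl(M\#(\mathbf{RP}^3)^{\#R}\bigr)\le10+20R+\tfrac{36}{n}R .
\]
\end{theorem}

Since $\mathbf{RP}^3$ has an orientation-reversing homeomorphism, connected sums with $\mathbf{RP}^3$ do not depend on the choice of sign.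

\begin{corollary}\label{cor:false}
The Conjecture is false. For $M$ and $R$ as in Theorem~\ref{thm:B} with $n=101$, there is $j$ with $0\le j<R$ such that $M_1=M\#(\mathbf{RP}^3)^{\#j}$ satisfies $\Gamma(M_1\#\mathbf{RP}^3)<\Gamma(M_1)+\Gamma(\mathbf{RP}^3)$.
\end{corollary}

\begin{proof}
Put $a_j=\Gamma(M\#(\mathbf{RP}^3)^{\#j})$. Theorem~\ref{thm:B} gives $a_R\le10+20.36R$, because $36/101<0.36$. From $(1-x)^{3/2}\ge1-\frac32x$ we get $\theta_{101}\ge1-1.5\,(0.02\pi)^2>0.994$, so Theorem~\ref{thm:A} gives $a_0\ge10+3.6\cdot0.994\,R>10+3.57R$. Thus $a_0+17R>10+20.57R>a_R$. By \eqref{eq:sub}, $a_{j+1}\le a_j+17$ for all $j$, and equality for all $j<R$ would give $a_R=a_0+17R$.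
\end{proof}

\begin{corollary}\label{cor:linear}
For every $\epsilon>0$ there are closed hyperbolic $3$-manifolds $M$ and arbitrarily large $R$ with
\[
\Gamma(M)+17R-\Gamma\bigl(M\#(\mathbf{RP}^3)^{\#R}\bigr)\ \ge\ \Bigl(\frac{v_8}{v_3}-3-\epsilon\Bigr)R,\qquad \frac{v_8}{v_3}-3=0.6099\ldots .
\]
So the defect of additivity is unbounded, and over such pairs $(M,R)$
\[
\inf\frac{\Gamma(M\#(\mathbf{RP}^3)^{\#R})}{\Gamma(M)+R\,\Gamma(\mathbf{RP}^3)}\le\frac{20}{17+v_8/v_3}<0.971 .
\]
\end{corollary}

\begin{proof}
For the pair $(M,R)$ of Theorem~\ref{thm:B}, Theorem~\ref{thm:A} gives $\Gamma(M)+17R\ge10+(17+\theta_nv_8/v_3)R$. The defect is therefore at least $(\theta_nv_8/v_3-3-36/n)R$, and the quotient is at most $\bigl(10+(20+36/n)R\bigr)/\bigl(10+(17+\theta_nv_8/v_3)R\bigr)$. Let $n\to\infty$, so that $R\ge n^2/6\to\infty$, and note $20/20.6<0.971$.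
\end{proof}

The construction behind Theorem~\ref{thm:B}, run with tetrahedra in place of octahedra, shows that the constant in Theorem~\ref{thm:A} cannot be improved.

\begin{theorem}\label{thm:sharp}
Over all closed hyperbolic $3$-manifolds $M$,
\[
\inf\frac{\Gamma(M)-10}{\operatorname{vol}(M)/v_3}=1 .
\]
\end{theorem}

\subsection{The idea: summing along octahedra}\label{sec:idea}

A connected sum can be formed along any sphere, not only along the boundary of a tetrahedron. Call a vertex \emph{octahedral} if its link is the boundary of an octahedron. Let $K$ and $K'$ be triangulated $3$-manifolds with octahedral vertices $o$ and $o'$. Delete the open stars of $o$ and $o'$ and identify the two links. If the result $K''$ is a simplicial complex, it triangulates a connected sum and has $f_0+f_0'-2-6$ vertices and $f_1+f_1'-12-12$ edges, so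
\[
g_2(K'')=(f_1+f_1'-24)-4(f_0+f_0'-8)+10=g_2(K)+g_2(K')-2 .
\]
In Section~\ref{sec:RP3} we exhibit a triangulation $K_1$ of $\mathbf{RP}^3$ with $g_2=17=\Gamma(\mathbf{RP}^3)$ and an octahedral vertex. A summand $\mathbf{RP}^3$ attached in this way costs $15$ instead of $17$. If a triangulation $K$ of $M$ has $R$ octahedral vertices that can all be used, and if $g_2(K)<\Gamma(M)+2R$, then additivity fails.

The saving alone proves nothing, because an octahedral vertex is itself wasteful. If a diagonal of the octahedron is not an edge of $K$, one can replace the star by four tetrahedra around that diagonal; this removes one vertex and six edges and adds one edge, so $g_2$ drops by $1$. The smallest case shows the danger. Let $K$ be the boundary of the $4$-dimensional cross-polytope, a $3$-sphere with $f_0=8$, $f_1=24$, $g_2=2$. Deleting the open star of a vertex leaves the star of the opposite vertex, so the sum with $K_1$ is $K_1$ again, with $g_2=2+17-2=17$. The saving of $2$ has only repaid the excess $g_2(K)-\Gamma(S^3)=2$. What is needed is a manifold $M$ with many octahedral vertices and a lower bound for $\Gamma(M)$ whose error is smaller than $2R$.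

Hyperbolic volume supplies the bound. Take a cusped hyperbolic manifold $N$ that is a union of $R$ regular ideal octahedra, four around each of $3R$ edges, and cone each octahedron from its center. This gives $R$ octahedral vertices and $3R+6R$ edges. For congruence quotients of level $n$ there are only $6R/n^2$ cusps, and they can be filled simplicially with about $36R/n$ further edges and almost no loss of volume. The filled manifold $M$ then has a triangulation with $g_2\approx9R-4R=5R$, and inserting $R$ copies of $\mathbf{RP}^3$ gives $g_2\approx5R+15R=20R$. Additivity would force $\Gamma(M)\approx3R$ or less, while Theorem~\ref{thm:A} gives about $(v_8/v_3)R>3.6R$.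

Sections~\ref{sec:cycles} and~\ref{sec:volume} prove Theorem~\ref{thm:A}. Section~\ref{sec:split} performs Dehn filling inside the class of simplicial complexes. Section~\ref{sec:arith} constructs the congruence quotients and proves Theorem~\ref{thm:sharp}. Sections~\ref{sec:RP3} and~\ref{sec:B} describe $K_1$ and prove Theorem~\ref{thm:B}. We use without proof Mal'cev's theorem on residual finiteness, Milnor's bound for volumes of geodesic simplices, Poincar\'e's theorem for Coxeter polyhedra, Perelman's geometrization theorem, regular neighborhood theory, and a volume estimate for Dehn fillings from \cite{FKP}; each is stated where it is used. Simplices are written by juxtaposition, so $uwe=\{u,w\}\cup e$, and $v*A$ is the cone over $A$ with apex $v$.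

\section{Contracting edges of cycles mod 2}\label{sec:cycles}

Suppose that an edge $uw$ of a triangulated $3$-manifold can be contracted so that a triangulated $3$-manifold results and only the tetrahedra containing $uw$ disappear. Their number is the length $\ell\ge3$ of the link of $uw$, so by \eqref{eq:g2} the number $g_2$ drops by $\ell-3\ge0$. Contraction thus removes vertices without raising $g_2$. In general a contraction destroys the manifold: further tetrahedra become identified, and the complex may fall apart. We therefore work in a class that is closed under all contractions.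

A \emph{$p$-chain} is a finite set of $(p+1)$-element sets, its \emph{members}. Chains are added by symmetric difference, and $\partial$ is the simplicial boundary mod $2$. A \emph{$3$-cycle} is a $3$-chain $z$ with $\partial z=0$; that is, each $3$-element set lies in an even number of members of $z$. Let $V(z)$ be the union of the members. An \emph{edge} of $z$ is a pair contained in a member. A $3$-cycle is \emph{minimal} if it is nonempty and no nonempty proper subset is a $3$-cycle. Every $3$-cycle is a disjoint union of minimal ones: remove a smallest nonempty subcycle and repeat. Put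
\[
\operatorname{val}(z)=|z|-3|V(z)|+10 .
\]
If $K$ triangulates a $3$-manifold, the set $z_K$ of its tetrahedra is a $3$-cycle with $\operatorname{val}(z_K)=g_2(K)$. It is minimal: every triangle lies in exactly two tetrahedra, so a subcycle that contains a tetrahedron contains its four neighbors, and any two tetrahedra are joined by a chain of neighbors.

For an edge $uw$ of $z$ let $c$ be the map of vertices that sends $w$ to $u$ and fixes all others. Let $c_*$ be the induced map of chains mod $2$, which sends a set containing both $u$ and $w$ to $0$. It commutes with $\partial$, so $c_*z$ is a $3$-cycle.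

\begin{lemma}\label{lem:contract}
Let $z$ be a minimal $3$-cycle, $uw$ an edge of $z$, and $c_*z=z_1\sqcup\dots\sqcup z_q$ with $q\ge0$ a decomposition into minimal cycles. Then:
\begin{enumerate}
\item[(a)] $\sum_{i=1}^q\operatorname{val}(z_i)\le\operatorname{val}(z)$;
\item[(b)] $V(z_i)\subset V(z)\setminus\{w\}$, and every edge of $z_i$ is the image under $c$ of an edge of $z$;
\item[(c)] $z+c_*z=\partial b$ for the $4$-chain $b=\{u\tau:\tau\in z,\ w\in\tau,\ u\notin\tau\}$.
\end{enumerate}
\end{lemma}

\begin{corollary}\label{cor:nonneg}
Every minimal $3$-cycle $z$ has $\operatorname{val}(z)\ge0$. Hence $\operatorname{val}(z_i)\le\operatorname{val}(z)$ for each $i$ in Lemma~\ref{lem:contract}.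
\end{corollary}

\begin{proof}
Induct on $|V(z)|$. Contract any edge; by (b) the pieces have fewer vertices, so the sum in (a) is nonnegative, also when it is empty.
\end{proof}

Minimality cannot be dropped: two disjoint boundaries of $4$-simplices have $\operatorname{val}=10-30+10=-10$. Each further piece on the left of (a) brings its own constant $10$, and the work is to find this amount on the right.

\begin{example}\label{ex:susp}
Let $z$ consist of the eight sets $a\sigma$ and $a'\sigma$, where $\sigma$ runs through the $3$-element subsets of $\{1,2,3,4\}$; then $\operatorname{val}(z)=8-18+10=0$. Contract $w=2$ into $u=1$. The members containing $12$ correspond to the $4$-cycle $\lambda=(a\,3\,a'\,4)$. The other members $a134,a234$ and $a'134,a'234$ cancel in pairs, so $q=0$. The cycle $z$ is the sum of the boundaries of the $4$-simplices $12a34$ and $12a'34$. Correspondingly $\lambda$ is the sum of the triangles $(a\,3\,4)$ and $(a'\,3\,4)$, which share the edge $34$. The proof of (a) writes $z$ as such a sum in general, with one summand for each piece and each canceling pair, and bounds $|\lambda|$ from below in terms of how the summands overlap.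
\end{example}

A \emph{graph} is a finite set $A$ of pairs, $V(A)$ is the set of vertices of positive degree, $k(A)$ is the number of components on $V(A)$, and $r(A)=|V(A)|-k(A)$. The number $|A|$ can drop sharply under sums mod $2$; the number $r$ is easier to control. A graph is \emph{even} if all degrees are even. Let $A$ be a nonempty even graph. All degrees are at least $2$, so every component has at least three vertices, $r(A)\ge2$, and $|A|\ge|V(A)|\ge r(A)+1$. Moreover $A$ has no bridge, since deleting a bridge would leave a component with exactly one vertex of odd degree.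

\begin{lemma}\label{lem:even}
Let $A,B$ be even graphs with $B\ne\emptyset$, and let $s$ be an integer with $s\ge2$ and $s\ge|V(A)\cap V(B)|$. Then $r(A+B)\ge r(A)+7-3s$.
\end{lemma}

\begin{proof}
Put $X=V(A)\cap V(B)$ and $a=|X|$. Common edges of $A$ and $B$ have both ends in $X$.

Let $a\le2$. Then $A$ and $B$ have at most one common edge. It is a bridge in neither graph, so deleting it changes neither their vertex sets nor their components. Hence $|V(A+B)|=|V(A)|+|V(B)|-a$ and $k(A+B)\le k(A)+k(B)-\min(a,1)$, and
\[
r(A+B)-r(A)\ge r(B)-a+\min(a,1)\ge2-1=1\ge7-3s .
\]

Let $a\ge3$, and let $\ell$ be the number of vertices of $X$ of degree $0$ in $A+B$. Vertices outside $X$ keep all their edges, so $|V(A+B)|=|V(A)|+|V(B)|-a-\ell$. At most $a-\ell$ components of $A+B$ meet $X$. A component of $A+B$ that misses $X$ is a full component of $A$ or of $B$ that misses $X$. There are at most $k(A)-1$ of these in $A$; let $k'$ be their number in $B$, so that $|V(B)|\ge a+3k'$. Then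
\[
r(A+B)-r(A)\ge|V(B)|-a-\ell-(a-\ell)+1-k'\ge1-a+2k'\ge1-s\ge7-3s,
\]
where the last step uses $s\ge a\ge3$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:contract}]
Let $\lambda$ be the set of pairs $e$ with $uwe\in z$. It is nonempty, and it is an even graph, because the degree of $x$ in $\lambda$ is the number of members of $z$ that contain $uwx$.

Part (b) holds because every member of $c_*z$ is the image of a member of $z$. For (c), let $\sigma$ run through the $3$-element sets with $w\sigma\in z$ and $u\notin\sigma$. Then $\partial(uw\sigma)=w\sigma+u\sigma+\sum_{e\subset\sigma}uwe$. The set $we$ lies in an even number of members of $z$, so the number of such $\sigma\supset e$ is odd exactly when $uwe\in z$. Hence $\partial b=\sum_\sigma(w\sigma+u\sigma)+\sum_{e\in\lambda}uwe=z+c_*z$. It remains to prove (a).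

\emph{Step 1: writing $z$ as a sum.} Let $S$ be the set of $3$-element sets $\sigma$ with $u,w\notin\sigma$ and $u\sigma,w\sigma\in z$. Let $z'$ be what remains of $z$ after removing all $uwe$ with $e\in\lambda$ and all $u\sigma,w\sigma$ with $\sigma\in S$. Two members that do not contain both $u$ and $w$ have the same image under $c$ only if they are of the form $u\sigma,w\sigma$. So $c$ maps $z'$ bijectively onto $c_*z$. Let $y_i\subset z'$ be the preimage of $z_i$.

No member of $\partial y_i$ contains both $u$ and $w$, and $c_*\partial y_i=\partial z_i=0$. So the members of $\partial y_i$ cancel in pairs under $c$, which means $\partial y_i=\{ue,we:e\in\lambda_i\}$ for a graph $\lambda_i$ on vertices other than $u,w$. The coefficient of the pair $ux$ in $\partial\partial y_i=0$ is the degree of $x$ in $\lambda_i$, so $\lambda_i$ is even. Therefore $z_i^+=y_i\cup\{uwe:e\in\lambda_i\}$ is a cycle: in $\sum_{e\in\lambda_i}\partial(uwe)$ the faces $uwx$ cancel and the faces $ue,we$ form $\partial y_i$. For $\sigma\in S$ put $y_\sigma=\{u\sigma,w\sigma\}$, let $\lambda_\sigma$ be the set of the three pairs in $\sigma$, and let $z_\sigma^+=y_\sigma\cup\{uwe:e\in\lambda_\sigma\}=\partial(uw\sigma)$.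

Let $I=\{1,\dots,q\}\sqcup S$ and $m=|I|$. The cycle $z+\sum_{i\in I}z_i^+$ has only members of the form $uwe$, and the face $ue$ lies in just one set of this form. So this cycle is empty:
\[
z=\sum_{i\in I}z_i^+,\qquad\lambda=\sum_{i\in I}\lambda_i .
\]
In particular $m\ge1$. Each $\lambda_i$ is nonempty. For $i\in S$ this holds by definition, and for $i\in\{1,\dots,q\}$ an empty $\lambda_i$ would make $y_i$ a nonempty proper subcycle of $z$.

\emph{Step 2: the graphs $\lambda_i$ overlap.} Let $\emptyset\ne J\subsetneq I$, and suppose $\lambda_i\cap\lambda_j=\emptyset$ for all $i\in J$, $j\notin J$. Then $\sum_{J}\lambda_i$ and $\sum_{I\setminus J}\lambda_i$ are disjoint with sum $\lambda$, so $\sum_J\lambda_i\subset\lambda$. Thus $\sum_Jz_i^+$ is a subcycle of $z$ that contains the $y_i$ with $i\in J$ and misses those with $i\notin J$. This contradicts minimality. Hence we can enumerate $I=\{i_1,\dots,i_m\}$ so that each $\lambda_{i_j}$ with $j\ge2$ shares an edge with an earlier graph. Then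
\[
s_j=\Bigl|V(\lambda_{i_j})\cap\bigcup_{l<j}V(\lambda_{i_l})\Bigr|\ge2\qquad(2\le j\le m).
\]

\emph{Step 3: the size of $\lambda$.} Apply Lemma~\ref{lem:even} with $A=\sum_{l<j}\lambda_{i_l}$, $B=\lambda_{i_j}$ and $s=s_j$ for $j=2,\dots,m$, starting from $r(\lambda_{i_1})\ge2$. Since $|\lambda|\ge r(\lambda)+1$,
\begin{equation}\label{eq:lambda}
|\lambda|\ge3+\sum_{j=2}^m(7-3s_j).
\end{equation}
In Example~\ref{ex:susp}, $m=2$, $s_2=2$, and \eqref{eq:lambda} reads $4\ge4$.

\emph{Step 4: counting.} Let $V_i^+=V(z_i^+)$, a set that contains $u$, $w$ and $V(\lambda_i)$. The sets $V_i^+$ cover $V(z)$, and $V_{i_j}^+$ shares at least $2+s_j$ elements with the earlier ones, so $|V(z)|\le\sum_I|V_i^+|-\sum_{j\ge2}(2+s_j)$. For $i\in\{1,\dots,q\}$ and $e\in\lambda_i$ the sets $ue,we$ lie in members of $y_i$. Hence $V_i^+=V(y_i)$ contains $u$ and $w$, and $|V_i^+|=|V(z_i)|+1$. For $\sigma\in S$ we have $|V_\sigma^+|=5$. Finally $|z|=|\lambda|+\sum_{i=1}^q|z_i|+2|S|$. Each index $j\ge2$ contributes $(7-3s_j)+3(2+s_j)=13$, which is what the bound of Lemma~\ref{lem:even} was designed for. We obtain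
\begin{align*}
\operatorname{val}(z)&\ge3+10+13(m-1)+\sum_{i=1}^q\bigl(|z_i|-3|V(z_i)|-3\bigr)+(2-15)|S|\\
&=13(m-|S|)+\sum_{i=1}^q\bigl(\operatorname{val}(z_i)-13\bigr)=\sum_{i=1}^q\operatorname{val}(z_i).\qedhere
\end{align*}
\end{proof}

\section{The volume bound}\label{sec:volume}

Let $M$ be a closed hyperbolic $3$-manifold and $K$ a triangulation with $g_2(K)=\Gamma(M)$. Replacing each tetrahedron by a geodesic one gives $f_3\ge\operatorname{vol}(M)/v_3$, and so $g_2\ge10+\operatorname{vol}(M)/v_3-3f_0$ by \eqref{eq:g2}. To remove the term $3f_0$ we contract edges until few vertices remain. The value does not increase, but the cycle must continue to cover the manifold. This is guaranteed as long as all short loops are null-homotopic, which can be arranged in a finite cover. Passing to a cover costs nothing, since $g_2-10=f_3-3f_0$ and the volume are both multiplied by the degree. Coefficients mod $2$ make orientability irrelevant.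

\subsection{A cover without short loops}

Fix $k\ge1$ and put $E=7\cdot5^{k-1}$. The group $\pi_1(M)$ is finitely generated and linear, so it is residually finite by Mal'cev's theorem: each nontrivial element lies outside some normal subgroup of finite index. The closed edge paths of length at most $3E$ in $K$ define finitely many conjugacy classes. Intersecting finitely many such subgroups, we find a normal subgroup of finite index $d$ that misses all the nontrivial ones among these classes. Let $\tilde M\to M$ be the corresponding cover, $p\colon\mathbf H^3\to\tilde M$ the universal cover, and $\tilde K$, $\hat K$ the lifts of $K$ to $\tilde M$ and $\mathbf H^3$. They are simplicial complexes, because two lifts of the same simplex are equal or disjoint. A closed edge path of length at most $3E$ in $\tilde K$ projects to a path whose class lies in the subgroup, so it is null-homotopic. Consequently: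
\begin{equation}\label{eq:unique}
\text{two vertices of $\hat K$ with the same image in $\tilde K$ and at distance $\le3E$ are equal.}
\end{equation}
Here and below, $\operatorname{dist}$ is the edge-path distance on vertices. For $e\le E$ let $\mathcal R_e$ be the simplicial complex of all nonempty sets of vertices of $\tilde K$ of diameter at most $e$. It contains $\tilde K$ for $e\ge1$, and it has room for the cycles that contractions produce.

\subsection{Straightening and degree}

Let $\sigma=\{x_0,\dots,x_j\}\in\mathcal R_E$. A \emph{lift} of $\sigma$ is a set $\{\hat x_0,\dots,\hat x_j\}$ of vertices of $\hat K$ of diameter at most $E$ with $p(\hat x_i)=x_i$. For each choice of $\hat x_0$ there is exactly one lift. Indeed, lifting a shortest path from $x_0$ to $x_i$ gives $\hat x_i$ within distance $E$ of $\hat x_0$, and it is unique by \eqref{eq:unique}. If $\hat y$ is the vertex over $x_l$ within distance $E$ of $\hat x_i$, then $\operatorname{dist}(\hat y,\hat x_l)\le3E$, so $\hat y=\hat x_l$ and $\operatorname{dist}(\hat x_i,\hat x_l)\le E$. Any two lifts of $\sigma$ differ by a deck transformation, and a subset of a lift is a lift of the corresponding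 face.

Use the hyperboloid model $\mathbf H^3=\{x\in\mathbf R^{3,1}:\langle x,x\rangle=-1,\ x_0>0\}$, in which isometries are restrictions of linear maps. A convex combination $y$ of points of $\mathbf H^3$ has $\langle y,y\rangle<0$, and we write $\nu(y)=y/\sqrt{-\langle y,y\rangle}$. Define $F\colon|\mathcal R_E|\to\tilde M$ on $|\sigma|$ by $F(\sum t_ix_i)=p\,\nu(\sum t_i\hat x_i)$. By the properties of lifts, $F$ is well defined and continuous. It maps $|\sigma|$ onto the image of the geodesic simplex spanned by the $\hat x_i$. A geodesic simplex spanned by four points of $\mathbf H^3$ has volume at most $v_3$ (Milnor). On $|\tilde K|$ the map $F$ is homotopic to the identification $|\tilde K|=\tilde M$: the same formula defines an equivariant map $|\hat K|\to\mathbf H^3$, and the homotopy along geodesic segments from the identification $|\hat K|=\mathbf H^3$ to this map is equivariant.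

For a $3$-cycle $z$ in $\mathcal R_E$, that is, with all members in $\mathcal R_E$, define $\deg z\in\mathbf Z/2$ by $F_*[z]=\deg z\cdot[\tilde M]$ in $H_3(\tilde M;\mathbf Z/2)=\mathbf Z/2$. The degree is additive and vanishes on boundaries of $4$-chains in $\mathcal R_E$. If $\deg z=1$, then the images of the members of $z$ cover $\tilde M$, because $H_3(\tilde M\setminus\{\mathrm{pt}\};\mathbf Z/2)=0$. Hence
\begin{equation}\label{eq:vol}
\deg z=1\quad\Longrightarrow\quad d\operatorname{vol}(M)\le v_3\,|z| .
\end{equation}
The minimal cycle $z_0=z_{\tilde K}$ lies in $\mathcal R_1$, has degree $1$, and satisfies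
\[
|V(z_0)|=d\,f_0(K),\qquad\operatorname{val}(z_0)=d\bigl(f_3(K)-3f_0(K)\bigr)+10=d(\Gamma(M)-10)+10 .
\]

\subsection{Halving the number of vertices}

If edges are contracted in an arbitrary order, a vertex may be moved many times and the edges may become long. The next lemma orders the contractions so that each vertex moves at most once and each surviving vertex has absorbed another.

\begin{lemma}\label{lem:halve}
Let $7e\le E$ and let $z$ be a minimal $3$-cycle in $\mathcal R_e$ with $\deg z=1$. Then there is a minimal $3$-cycle $z^*$ in $\mathcal R_{5e}$ with $\deg z^*=1$, $\operatorname{val}(z^*)\le\operatorname{val}(z)$ and $|V(z^*)|\le\frac12|V(z)|$.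
\end{lemma}

\begin{proof}
We construct minimal cycles $z=z^0,z^1,\dots$ in $\mathcal R_{5e}$ of degree $1$. At time $i$ we choose an edge $uw$ of $z^i$, contract $w$ into $u$, and let $z^{i+1}$ be a minimal piece of $c_*z^i$ of degree $1$. We say that $w$ is \emph{absorbed} into $u$. A vertex is \emph{used} once some vertex has been absorbed into it, and \emph{fresh} before that. The edges are chosen as follows.
\begin{itemize}
\item Phase A: while $z^i$ has an edge with both ends fresh, contract such an edge.
\item Phase B: afterward, while $z^i$ has a fresh vertex $w$, contract it into a vertex $u$ joined to $w$ by an edge of $z^i$.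
\end{itemize}
Only fresh vertices are absorbed. So a vertex moves at most once, under the composition of the contractions, and a vertex that is fresh at time $i$ is the image of itself only. By Lemma~\ref{lem:contract}(b), every edge of $z^i$ is the image of an edge of $z^l$, for each $l<i$. In particular an edge of $z^i$ with both ends fresh is an edge of $z^l$ with both ends fresh at time $l$. Let $i_B$ be the time at which Phase B begins. Since $z^{i_B}$ has no edge with both ends fresh, neither has any later $z^i$.

\emph{Every absorbed vertex moves by at most $2e$.} In Phase A the edge $uw$ is an edge of $z^0$, so $\operatorname{dist}(u,w)\le e$. In Phase B the edge $uw$ is the image of an edge $x'w$ of $z^{i_B}$. If $x'\ne u$, then $x'$ is absorbed during Phase B, so $x'$ and $w$ are both fresh at time $i_B$, which is impossible. So $uw$ is an edge of $z^{i_B}$, and it is the image of an edge $xw$ of $z^0$, where $x=u$ or $x$ was absorbed into $u$ in Phase A. Thus $\operatorname{dist}(u,w)\le2e$. It follows that every edge of $c_*z^i$, being the image of an edge of $z^0$, has length at most $2e+e+2e=5e$, so $c_*z^i$ lies in $\mathcal R_{5e}$.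

\emph{Degree and value.} If $w\in\tau\in z^i$, then $u\tau$ has diameter at most $5e+2e\le E$. So the chain $b$ of Lemma~\ref{lem:contract}(c) lies in $\mathcal R_E$, and $\deg c_*z^i=\deg z^i=1$. By additivity some minimal piece has degree $1$, and $\operatorname{val}(z^{i+1})\le\operatorname{val}(z^i)$ by Corollary~\ref{cor:nonneg}.

\emph{Count.} Each contraction removes at least one vertex, so the process stops, at a cycle $z^*$ all of whose vertices are used. The number of contractions is at most $|V(z)|-|V(z^*)|$, and it is at least $|V(z^*)|$, since each contraction makes at most one vertex used.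
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Lemma~\ref{lem:halve} $k$ times, starting from $z_0$, with $e=1,5,\dots,5^{k-1}$. The result is a cycle $z_k$ of degree $1$ with $|V(z_k)|\le2^{-k}d\,f_0(K)$ and $\operatorname{val}(z_k)\le d(\Gamma(M)-10)+10$. By \eqref{eq:vol},
\[
d\,\frac{\operatorname{vol}(M)}{v_3}\le|z_k|=\operatorname{val}(z_k)-10+3|V(z_k)|\le d(\Gamma(M)-10)+3\cdot2^{-k}d\,f_0(K).
\]
The degree $d$ depends on $k$, but it cancels, and $f_0(K)$ is fixed. Let $k\to\infty$.
\end{proof}

\section{Dehn filling by splitting vertices}\label{sec:split}

A union of ideal polyhedra gives a complex whose ideal vertices have torus links. We need to turn such a complex into a triangulation of a Dehn filling while adding few edges.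

\subsection{Cusped complexes and their fillings}

A \emph{cusped complex} is a finite connected simplicial complex $X$ in which every simplex lies in a tetrahedron and every vertex link is a triangulated $2$-sphere or torus. The vertices with torus links are the \emph{cusps}; away from them $|X|$ is a $3$-manifold. A \emph{slope} on a torus is a primitive class in its first integral homology, up to sign; equivalently, an isotopy class of essential simple closed curves. A slope at a cusp $c$ is a slope on $\operatorname{lk}(c)$.

For $0<\epsilon<\frac12$ let $W_c$ be the set of points whose barycentric coordinate at $c$ is at least $1-\epsilon$. These sets are disjoint regular neighborhoods of the cusps. Radial projection from $c$ identifies $\partial W_c$ with $\operatorname{lk}(c)$, and it is a homotopy equivalence from the open star of $c$, minus $c$, to $\operatorname{lk}(c)$. Given slopes $s=(s_c)$ at all cusps, the \emph{filling} $X(s)$ is obtained by removing the interior of each $W_c$ and gluing in a solid torus whose meridian, the boundary of a disk fiber, has slope $s_c$. We use two standard facts.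
\begin{enumerate}
\item[(F1)] A PL homeomorphism between the boundaries of two solid tori that takes the meridian slope to the meridian slope extends to a PL homeomorphism of the solid tori. So $X(s)$ is well defined up to homeomorphism.
\item[(F2)] Two regular neighborhoods of a point $c$ of a polyhedron that lie in an open set $O$ are carried to one another by an isotopy that fixes $c$ and is supported in $O$.
\end{enumerate}

\subsection{Splitting one cusp}

Let $v$ be a cusp of $X$ with link $T$, and let $\gamma_1,\gamma_2,\gamma_3$ be disjoint essential simple edge cycles in $T$, of lengths $\ell_1,\ell_2,\ell_3$. Disjoint essential simple closed curves on a torus are parallel. So they cut $T$ into three annuli, subcomplexes $A_1,A_2,A_3$ with $\partial A_j=\gamma_{j-1}\cup\gamma_j$ and $A_j\cap A_{j+1}=\gamma_j$, with indices mod $3$. Let $X'$ be the complex with new vertices $v_1,v_2,v_3$ in place of $v$ and with the following tetrahedra: those of $X$ not containing $v$; the $v_j\sigma$ for triangles $\sigma$ of $A_j$; and the $v_jv_{j+1}e$ for edges $e$ of $\gamma_j$. See Figure~\ref{fig:split}. Three curves are needed: with two, the link of the edge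 $v_1v_2$ would consist of two circles. Let $\pi$ send each $v_j$ to $v$ and fix the other vertices.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\draw (0,0) circle (1);
\draw (0,0)--(90:1); \draw (0,0)--(210:1); \draw (0,0)--(330:1);
\fill (0,0) circle (1.2pt); \node at (30:0.2) {$v$};
\fill (90:1) circle (1.2pt); \fill (210:1) circle (1.2pt); \fill (330:1) circle (1.2pt);
\node at (90:1.2) {$\gamma_1$}; \node at (210:1.22) {$\gamma_2$}; \node at (330:1.22) {$\gamma_3$};
\node at (30:1.22) {$A_1$}; \node at (150:1.22) {$A_2$}; \node at (270:1.2) {$A_3$};
\draw[->] (1.6,0)--(2.2,0);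
\begin{scope}[shift={(3.8,0)}]
\draw[fill=gray!30] (30:0.4)--(150:0.4)--(90:1)--cycle;
\draw[fill=gray!30] (150:0.4)--(270:0.4)--(210:1)--cycle;
\draw[fill=gray!30] (270:0.4)--(30:0.4)--(330:1)--cycle;
\draw (0,0) circle (1);
\fill (30:0.4) circle (1.2pt); \fill (150:0.4) circle (1.2pt); \fill (270:0.4) circle (1.2pt);
\node at (30:0.63) {$v_1$}; \node at (150:0.63) {$v_2$}; \node at (270:0.63) {$v_3$};
\fill (90:1) circle (1.2pt); \fill (210:1) circle (1.2pt); \fill (330:1) circle (1.2pt);
\node at (90:1.2) {$\gamma_1$}; \node at (210:1.22) {$\gamma_2$}; \node at (330:1.22) {$\gamma_3$};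
\node at (30:1.22) {$A_1$}; \node at (150:1.22) {$A_2$}; \node at (270:1.2) {$A_3$};
\end{scope}
\end{tikzpicture}
\caption{Splitting a vertex $v$ with torus link along three parallel curves. Each curve $\gamma_j$ is drawn as a point, so the torus appears as the outer circle and the annuli $A_j$ as arcs. Left: the cone over the torus. Right: the cones $v_j*A_j$ and, shaded, the joins of the edges $v_jv_{j+1}$ with $\gamma_j$. The inner triangle $v_1v_2v_3$ is not a simplex of the new complex.}
\label{fig:split}
\end{figure}

\begin{lemma}\label{lem:split}
\begin{enumerate}
\item[(a)] The simplices of $X'$ containing no $v_j$ are the simplices of $X$ not containing $v$. The map $\pi\colon X'\to X$ is simplicial, and every simplex of $X$ is the image of a simplex of $X'$ of the same dimension.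
\item[(b)] $X'$ is a cusped complex whose cusps are the cusps of $X$ other than $v$. If a vertex $x\ne v$ lies on no $\gamma_j$, then $\pi$ maps $\operatorname{lk}_{X'}(x)$ isomorphically onto $\operatorname{lk}_X(x)$. If $x\in\gamma_j$, then $x$ is adjacent to $v_j$ and $v_{j+1}$ but not to $v_{j-1}$, and $xv_jv_{j+1}$ is a triangle of $X'$.
\item[(c)] $f_0(X')=f_0(X)+2$ and $f_1(X')=f_1(X)+\ell_1+\ell_2+\ell_3+3$.
\item[(d)] For each cusp $c\ne v$ the map $\pi$ induces an isomorphism $\pi_*\colon H_1(\operatorname{lk}_{X'}(c))\to H_1(\operatorname{lk}_X(c))$. If $s$ is a family of slopes for $X$ such that the $\gamma_j$ have slope $s_v$, and $s'_c=\pi_*^{-1}s_c$ for $c\ne v$, then $X'(s')\cong X(s)$.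
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $Y$ be the complex of simplices of $X$ not containing $v$. A triangle $\sigma$ of $T$ lies in two tetrahedra of $X$, and only one of them is $v\sigma$. So every simplex of $Y$ lies in a tetrahedron not containing $v$ and belongs to $X'$. Conversely, a face of a new tetrahedron that contains no $v_j$ lies in $T\subset Y$. The new tetrahedra map to $v\sigma$ or $ve$, so $\pi$ is simplicial. A simplex $v\tau$ of $X$ is the image of $v_j\tau$ for any $j$ with $\tau\in A_j$.

(b) The link of $v_j$ is $A_j\cup v_{j-1}*\gamma_{j-1}\cup v_{j+1}*\gamma_j$, an annulus with two cones attached, hence a sphere. The link of a vertex outside $T$ is unchanged. If $x\in T$ lies on no curve, all triangles of $T$ at $x$ lie in one $A_j$, and the link of $x$ changes only by renaming $v$ as $v_j$. Let $x\in\gamma_j$, with neighbors $p,p'$ on $\gamma_j$. They divide the circle $\operatorname{lk}_T(x)$ into an arc $\alpha$ in $A_j$ and an arc $\alpha'$ in $A_{j+1}$. In the link of $x$ the disk $v*\operatorname{lk}_T(x)$ is replaced by $v_j*\alpha\cup v_{j+1}*\alpha'\cup v_jv_{j+1}p\cup v_jv_{j+1}p'$, which is a disk with the same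 boundary. So the link keeps its topological type, and the last assertion can be read off.

(c) The $|V(T)|$ edges at $v$ are replaced by the edges $v_jx$ with $x\in A_j$, of which there are $|V(T)|+\ell_1+\ell_2+\ell_3$, and by the three edges $v_jv_{j+1}$.

(d) \emph{The new tetrahedra form a solid torus with meridian $\gamma_j$.} Let $U$ be their union, so $|X'|=|Y|\cup U$ and $U\cap|Y|=T$. Put $D_j=v_j*\gamma_j$ and $P_j=v_j*(A_j\cup D_{j-1})$; then $U=P_1\cup P_2\cup P_3$. As $A_j\cup D_{j-1}$ is a disk with boundary $\gamma_j$, the cone $P_j$ is a ball with boundary $D_{j-1}\cup A_j\cup D_j$. The only new vertex common to $P_j$ and $P_{j+1}$ is $v_j$. A common simplex without $v_j$ lies in $A_j\cap A_{j+1}=\gamma_j$, and a simplex $v_j\tau$ of $P_{j+1}$ with $v_{j+1}\notin\tau$ has $\tau\in\gamma_j$. So $P_j\cap P_{j+1}=D_j$. Thus $U$ is a cyclic union of three balls along the disjoint disks $D_1,D_2,D_3$, which is a disk bundle over the circle with the $D_j$ as fibers. Its boundary is $A_1\cup A_2\cup A_3=T$, a torus, so $U$ is a solid torus and not a solid Klein bottle.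

\emph{Filling $v$.} Fill $X$ at $v$ only. The star of $v$ minus the interior of $W_v$ is a collar $T\times[0,1]$, so the star is replaced by a solid torus $U_0$ with boundary $T$ and meridian slope $s_v$. By (F1) there is a PL homeomorphism $H\colon|Y|\cup U_0\to|Y|\cup U=|X'|$ that is the identity on $|Y|$.

\emph{The other slopes.} The map $H$ fixes a cusp $c\ne v$, but it is not the identity near $c$ when $c\in T$, so its effect on slopes must be computed. Put $\Lambda=\operatorname{lk}_X(c)$, $\Lambda'=\operatorname{lk}_{X'}(c)$ and $D=\operatorname{lk}_Y(c)\subset\Lambda\cap\Lambda'$. If $c\notin T$, then $\Lambda=\Lambda'=D$. Otherwise, by the proof of (b), each of $\Lambda$, $\Lambda'$ is obtained from $D$ by attaching a disk along $\partial D$. In both cases $H_1(D)$ maps onto $H_1(\Lambda)$ and onto $H_1(\Lambda')$ with the same kernel, and $\pi$ is the identity on $D$. So $\pi_*$ is an isomorphism with $\pi_*[\beta]_{\Lambda'}=[\beta]_\Lambda$ for every $1$-cycle $\beta$ in $D$.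

Take $\epsilon$ so small that $H(W_c)$ lies in the open set $O_c\subset|X'|$ where the barycentric coordinate at $c$ exceeds $\frac12$; the sets $O_c$ are disjoint. Consider the homomorphism $H_1(\Lambda)=H_1(\partial W_c)\to H_1(O_c\setminus c)=H_1(\Lambda')$ induced by $H$. The radial copy of $\beta$ on $\partial W_c$ lies in $c*D\subset|Y|$ and is fixed by $H$, so $[\beta]_\Lambda$ goes to $[\beta]_{\Lambda'}$. The homomorphism is therefore $\pi_*^{-1}$. Hence $X(s)$ is obtained from $|X'|$ by removing the interiors of the regular neighborhoods $H(W_c)$ and filling along curves whose classes in $H_1(O_c\setminus c)$ are $s'_c$. By (F2), isotopies supported in the $O_c$ and fixing $c$ carry the $H(W_c)$ to the standard neighborhoods, and they preserve these classes. So $X(s)\cong X'(s')$.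
\end{proof}

\subsection{Splitting all cusps}

The curves at one cusp pass through other cusps, so each splitting changes the links in which later curves must be drawn. The point of the next proof is that the curves at most double in length, however many splittings came before.

\begin{proposition}\label{prop:fill}
Let $X$ be a cusped complex with $\kappa$ cusps and slopes $s=(s_c)$. Suppose that the link of each cusp $c$ contains three disjoint simple edge cycles of length $n$ and slope $s_c$, all of whose vertices are cusps. Then there are a triangulation $X^*$ of $X(s)$ and a simplicial map $\Pi\colon X^*\to X$ such that: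
\begin{enumerate}
\item[(a)] over each cusp lie three vertices; over each other vertex $o$ lies one vertex, whose link is mapped isomorphically onto $\operatorname{lk}_X(o)$;
\item[(b)] $f_1(X^*)\le f_1(X)+3\kappa(2n+1)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $c_1,\dots,c_\kappa$ be the cusps. We construct $X_0=X,X_1,\dots,X_\kappa$, where $X_i$ arises from $X_{i-1}$ by splitting $c_i$. Let $\Pi_i\colon X_i\to X$ be the composition of the maps $\pi$, and let $s^{(i)}$ be the slopes at $c_{i+1},\dots,c_\kappa$ that correspond to $s$ under the isomorphisms induced by $\Pi_i$. We choose the curves at step $i$ with slope $s^{(i-1)}_{c_i}$, with length at most $2n$, and with all vertices lying over cusps of $X$. Lemma~\ref{lem:split}(d) then gives $X_i(s^{(i)})\cong X(s)$ for all $i$, so $X^*=X_\kappa$ triangulates $X(s)$. Assertion (a) follows from Lemma~\ref{lem:split}(b), because the vertices $o$ lie on no curve, and (b) follows from Lemma~\ref{lem:split}(c). It remains to find the curves. Put $c=c_i$, $T=\operatorname{lk}_X(c)$, $T'=\operatorname{lk}_{X_{i-1}}(c)$, and let $\Psi\colon T'\to T$ be the restriction of $\Pi_{i-1}$.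

\emph{Every edge of $T$ is the image of an edge of $T'$.} By Lemma~\ref{lem:split}(a), a triangle $cxy$ of $X$ is the image of a triangle of $X_{i-1}$, and $c$ is the only vertex over $c$.

\emph{The fiber of $\Psi$ over a vertex $w$ of $T$ is one vertex, or two vertices joined by an edge of $T'$.} The fiber is nonempty by the previous claim. It is a single vertex unless $w=c_j$ with $j<i$. In that case $c$ is a vertex of the link of $c_j$ in $X_{j-1}$, and it lies on at most one of the three disjoint curves used at step $j$. By Lemma~\ref{lem:split}(b), in $X_j$ the vertex $c$ is adjacent to one copy of $c_j$, or to two copies that span a triangle with $c$. By Lemma~\ref{lem:split}(a), the steps $j+1,\dots,i-1$ neither add nor remove simplices spanned by $c$ and the copies of $c_j$.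

Let $L=(w_1,\dots,w_n)$ be one of the three given cycles in $T$. Choose an edge of $T'$ over each edge $w_tw_{t+1}$. Where the two chosen endpoints over $w_t$ differ, insert the edge that joins them. The result is a closed edge path of length at most $2n$ that visits each vertex at most once, since the fibers are disjoint and each is entered once. Its image under $\Psi$ runs once around $L$, so its class is $\Psi_*^{-1}[L]=s^{(i-1)}_c$; in particular it is essential. The three cycles so obtained lie over disjoint sets of cusps, so they are disjoint.
\end{proof}

\section{Congruence quotients of two ideal tessellations}\label{sec:arith}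

We now construct cusped complexes with many tiles, few cusps and long slopes. The octahedral case is needed for Theorem~\ref{thm:B} and the tetrahedral case for Theorem~\ref{thm:sharp}; we treat them together. Use the upper half-space model $\mathbf H^3=\{(z,t):z\in\mathbf C,\ t>0\}$, on whose boundary $\mathbf C\cup\{\infty\}$ the group $GL_2(\mathbf C)$ acts by M\"obius transformations. Put $\zeta=e^{i\pi/3}$ and $c_0=\frac{1+i}2=\frac1{1-i}$.
\begin{itemize}
\item \emph{Octahedral case:} $\mathcal O=\mathbf Z[i]$, $\eta=i$, and $P_0$ is the convex hull of $\infty,0,1,1+i,i,c_0$.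
\item \emph{Tetrahedral case:} $\mathcal O=\mathbf Z[\zeta]$, $\eta=\zeta$, and $P_0$ is the convex hull of $\infty,0,1,\zeta$.
\end{itemize}
In both cases $\mathcal O$ is a Euclidean ring, its units are the powers of $\eta$, and its nonzero elements have modulus at least $1$. Fix an integer $n\ge101$, odd in the octahedral case. The construction uses the size of $n$ only through $n-1>2\pi$; the value $101$ serves the estimate in Corollary~\ref{cor:false}.

\subsection{The tessellations}

In the octahedral case, the four vertical planes over the sides of the unit square and the four hemispheres of radius $\frac12$ centered at the midpoints of the sides each contain three of the six vertices and have the others on one side. The eight triangles so obtained form a closed surface, so $P_0$ is an octahedron with \emph{opposite pairs} $\{\infty,c_0\}$, $\{0,1+i\}$, $\{1,i\}$. Its three diagonals meet in the point $(c_0,1/\sqrt2)$, the \emph{center}.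

Let $\beta(z)=1/(1-z)$. Let $\alpha(z)=iz+1$ in the octahedral case and $\alpha(z)=\zeta^2z+1$ in the tetrahedral case. In the octahedral case $\alpha$ fixes $\infty,c_0$ and permutes $0\to1\to1+i\to i\to0$, while $\beta$ permutes $\infty\to0\to1\to\infty$ and $i\to c_0\to1+i\to i$. In the tetrahedral case, where $\zeta^2+1=\zeta$, $\zeta^3=-1$ and $1-\zeta=\zeta^{-1}$, the map $\alpha$ fixes $\infty$ and permutes $0\to1\to\zeta\to0$, while $\beta$ permutes $\infty\to0\to1\to\infty$ and fixes $\zeta$. So $\alpha,\beta$ preserve $P_0$, generate a group that is transitive on its vertices, and $\alpha$ permutes the neighbors of $\infty$ cyclically. The group is therefore transitive on ordered edges. The reflection $z\mapsto\eta\bar z$ preserves $P_0$, fixes $\infty$ and $0$, and exchanges the two faces at the edge $\infty0$. Hence $P_0$ is regular, of volume $v_8$ or $v_3$, and all its dihedral angles equal the angle at a vertical edge, $\pi/2$ or $\pi/3$.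

Poincar\'e's theorem for Coxeter polyhedra states that for a polyhedron of finite volume whose dihedral angles are integer submultiples of $\pi$, the reflections in the faces generate a discrete group with the polyhedron as fundamental domain. Let $\mathcal T$ be the tessellation of $\mathbf H^3$ by the images of $P_0$, the \emph{tiles}. The reflections in the faces of any tile generate the same group. So an isometry that takes one tile to a tile normalizes the group and preserves $\mathcal T$.

The reflections in the vertical faces of $P_0$ produce the tiles $P_0+b$, $b\in\mathbf Z[i]$, in the octahedral case, and the hulls of $\infty$ and the triangles of the lattice $\mathbf Z[\zeta]$ in the tetrahedral case. These tiles cover $\{t\ge1\}$, so they are all the tiles with vertex $\infty$. In particular the vertices joined to $\infty$ by an edge of $\mathcal T$ are the points of $\mathcal O$, and in the octahedral case the vertex opposite to $\infty$ in $P_0+b$ is $c_0+b$.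

\begin{lemma}\label{lem:tess}
The group $GL_2(\mathcal O)$ preserves $\mathcal T$ and is transitive on its vertices.
\end{lemma}

\begin{proof}
By the Euclidean algorithm, $GL_2(\mathcal O)$ is generated by elementary and diagonal matrices. So its image is generated by $z+1$, $\eta z$ and $1/z$: conjugates of $z+1$ by powers of $\eta z$ generate all translations by $\mathcal O$, and conjugation by $1/z$ gives the lower triangular elementary matrices. In the octahedral case the three maps take $P_0$ to $P_0+1$, $P_0-1$ and $P_0-i$; for the last, $1/z$ sends $\infty,0,1,1+i,i,c_0$ to $0,\infty,1,\frac{1-i}2,-i,1-i$. In the tetrahedral case they take the vertex set of $P_0$ to $\{\infty,1,2,1+\zeta\}$, $\{\infty,0,\zeta,\zeta^2\}$ and $\{0,\infty,1,\bar\zeta\}$. All these are tiles, so $\mathcal T$ is preserved. A neighbor $b\in\mathcal O$ of $\infty$ is the image of $\infty$ under $b+1/z$. Hence the orbit of $\infty$ contains all neighbors of each of its points, and the graph of edges of $\mathcal T$ is connected.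
\end{proof}

\subsection{The congruence subgroup}

Let $G$ be the kernel of $SL_2(\mathcal O)\to SL_2(\mathcal O/n)$. It is a discrete group, normal and of finite index in $GL_2(\mathcal O)$. By normality, two points $x,x'$ are $G$-equivalent if and only if $gx,gx'$ are, for $g\in GL_2(\mathcal O)$. With Lemma~\ref{lem:tess}, this lets us move any one vertex to $\infty$. Everything we need about $G$ then follows from one lemma. Let $\Omega$ be the set of finite vertices of the tiles at $\infty$, that is, $\mathcal O\cup(c_0+\mathcal O)$ in the octahedral case and $\mathcal O$ in the tetrahedral case.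

\begin{lemma}\label{lem:sep}
\begin{enumerate}
\item[(a)] The stabilizer of $\infty$ in $G$ consists of the translations $z\mapsto z+b$ with $b\in n\mathcal O$.
\item[(b)] No point of $\Omega$ is $G$-equivalent to $\infty$, and two $G$-equivalent points of $\Omega$ differ by an element of $n\mathcal O$.
\end{enumerate}
\end{lemma}

\begin{proof}
An element $a\in\mathcal O$ with $a\equiv0\pmod n$ and $|a|<n$ is $0$. For (a), an element of $G$ fixing $\infty$ is upper triangular, and its diagonal entries are units congruent to $1$, hence equal to $1$.

For (b), represent $p/q$ by the vector $(p,q)$ with coprime entries, which is unique up to a unit. The points $\infty$, $b$ and $c_0+b$ have the vectors $(1,0)$, $(b,1)$ and $(1+b(1-i),1-i)$. If $\gamma\in G$ takes the point with vector $x$ to the point with vector $x'$, then $x\equiv\gamma x=\varepsilon x'$ for a unit $\varepsilon$. The second coordinates $q,q'\in\{0,1,1-i\}$ satisfy $|q-\varepsilon q'|\le2\sqrt2<n$, so $q=\varepsilon q'$. Thus the two points are of the same type, and $\varepsilon=1$ if they are finite. Comparing first coordinates gives $b\equiv b'$ for points of $\mathcal O$, and $(b-b')(1-i)\equiv0$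 for points of $c_0+\mathcal O$. In the latter case multiply by $1+i$ to get $2(b-b')\equiv0$; as $n$ is odd, $b\equiv b'$.
\end{proof}

The last step is the only place where the parity of $n$ enters. For even $n$ the congruence $b(1-i)\equiv0$ has the solution $b=n(1+i)/2\notin n\mathbf Z[i]$.

\emph{The vertices of a tile lie in distinct $G$-orbits.} We may take a tile at $\infty$; its finite vertices differ by at most $\sqrt2<n$, and Lemma~\ref{lem:sep}(b) applies.

\emph{An element $\gamma\in G$ that preserves a tile, a face or an edge of $\mathcal T$ is trivial.} It permutes the vertices of the cell, so it fixes them. After moving one of them to $\infty$, it is a translation with a finite fixed point. Since every point of $\mathbf H^3$ lies in the relative interior of a unique cell, $G$ acts freely on $\mathbf H^3$.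

So $N=\mathbf H^3/G$ is a complete orientable hyperbolic $3$-manifold. There are finitely many $G$-orbits of vertices, say $\kappa$, because $G$ has finite index, and finitely many orbits of tiles at each by Lemma~\ref{lem:sep}(a). Let $R$ be the number of orbits of tiles; then $\operatorname{vol}(N)=R\operatorname{vol}(P_0)$.

\subsection{The cusped complex $X_0$}

Let $\hat X$ be the following simplicial complex. In the tetrahedral case its simplices are the vertex sets of the cells of $\mathcal T$, together with the vertices. In the octahedral case its simplices are the vertices, edges and triangles of $\mathcal T$, the centers $o_Q$ of the tiles $Q$, and the cones from $o_Q$ over the vertices, edges and triangles of $Q$. The group $GL_2(\mathcal O)$ acts on $\hat X$.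

A simplicial action of $G$ has a simplicial complex as quotient, with simplices corresponding to orbits of simplices, provided that the vertices of each simplex lie in distinct orbits and that two simplices with the same vertex orbits are equivalent. The first condition has been shown. For the second, let $\sigma,\sigma'$ have the same vertex orbits. If they contain centers, move $\sigma'$ by $G$ so that the centers agree; the other vertices then belong to one tile, so $\sigma=\sigma'$. Otherwise we may assume $\sigma=\{\infty,b_1,\dots,b_j\}$ and $\sigma'=\{\infty,b_1',\dots,b_j'\}$ with $b_l,b_l'\in\mathcal O$ and $b_l'-b_l\in n\mathcal O$. The differences $b_l-b_1$ and $b_l'-b_1'$ are units or $0$ and are congruent, so they are equal. Hence $\sigma'$ is the translate of $\sigma$ by $b_1'-b_1\in n\mathcal O$. Let $X_0=\hat X/G$.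

To compare $|X_0|$ with $N$, realize $\mathbf H^3$ as the positive definite Hermitian $2\times2$ matrices of determinant $1$, with $g\in GL_2(\mathcal O)$ acting linearly by $h\mapsto ghg^*$; this is the hyperboloid model with quadratic form $-\det$. Represent an ideal vertex with vector $x$ by the matrix $xx^*$, which does not depend on the unit, and a center by its point of $\mathbf H^3$. Dividing convex combinations by the square root of the determinant maps each simplex of $\hat X$, minus its ideal vertices, homeomorphically onto the corresponding geodesic simplex. These simplices subdivide $\mathcal T$, and the maps are compatible and $GL_2(\mathcal O)$-equivariant. So $|X_0|$ minus the $\kappa$ orbits of ideal vertices is $N$.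

Simplices of $X_0$ containing the orbit of a vertex $x$ correspond to simplices of $\hat X$ containing $x$, modulo the stabilizer of $x$: if $\gamma\sigma=\sigma'$ with $x\in\sigma\cap\sigma'$, then $\gamma x=x$, since the vertices of $\sigma'$ lie in distinct orbits. So the link of a center is an octahedron. Vertical projection $(z,t)\mapsto z$ identifies the link of $\infty$ in $\hat X$ with $\mathbf C$, triangulated by the lattice triangles in the tetrahedral case and by the unit squares coned from their midpoints in the octahedral case; lattice points are ideal vertices and midpoints are centers. The link of the orbit of $\infty$ is thus the torus $\mathbf C/n\mathcal O$. For each orbit $c$ of ideal vertices fix $g_c\in GL_2(\mathcal O)$ with $g_c\infty\in c$. It induces an automorphism of $X_0$ and an isometry of $N$, and it identifies $\operatorname{lk}(c)$ with $\mathbf C/n\mathcal O$. Hence $X_0$ is a cusped complex with $\kappa$ cusps. Let $s_c$ be the slope of the horizontal lines, the class of the translation $z\mapsto z+n$.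

We recall the estimate for the volume of a filling. The length of a slope on a horospherical torus is the length of a Euclidean geodesic representing it.

\begin{theorem}[{\cite[Theorem~1.1]{FKP}}]\label{thm:FKP}
Let $N$ be a complete finite-volume hyperbolic $3$-manifold, $C_1,\dots,C_k$ disjoint horoball neighborhoods of cusps, and $s_i\subset\partial C_i$ slopes of lengths greater than $2\pi$, with minimum $\ell_{\min}$. Then, given geometrization, the Dehn filling $N(s_1,\dots,s_k)$ is hyperbolic, with volume at least $(1-(2\pi/\ell_{\min})^2)^{3/2}\operatorname{vol}(N)$.
\end{theorem}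

\begin{proposition}\label{prop:X0}
The cusped complex $X_0$ with the slopes $s=(s_c)$ has the following properties.
\begin{enumerate}
\item[(a)] $M=X_0(s)$ is a closed orientable hyperbolic $3$-manifold with $\operatorname{vol}(M)\ge\theta_nR\operatorname{vol}(P_0)$.
\item[(b)] The link of each cusp $c$ contains three disjoint simple edge cycles of length $n$ and slope $s_c$, all of whose vertices are cusps.
\item[(c)] In the tetrahedral case all vertices are cusps, $\kappa=2R/n^2$ and $f_1(X_0)=R$.
\item[(d)] In the octahedral case $\kappa=6R/n^2$ and $f_1(X_0)=9R$. The vertices other than cusps are $R$ pairwise nonadjacent octahedral vertices, the centers. No opposite pair of one of the $R$ octahedra is an edge of $X_0$, and no two octahedra have an opposite pair in common.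
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $B=\{t\ge h\}$ with $h=n/(n-1)>1$, and let $g\in GL_2(\mathcal O)$ have lower row $(q,r)$. As $|\det g|=1$, the height of $g(z,t)$ is $t/(|qz+r|^2+|q|^2t^2)$. If $q=0$, then $r$ is a unit and $gB=B$. If $q\ne0$, then the height is at most $1/(|q|^2t)<1$ on $B$, so $gB\cap B=\emptyset$. Hence the distinct images of $B$ under $GL_2(\mathcal O)$ are disjoint, and they descend to disjoint horoball neighborhoods of all cusps of $N$. On $\partial B$ the translation by $n$ has length $n/h=n-1>2\pi$, and the same holds for $s_c$ at every cusp. By Theorem~\ref{thm:FKP} and Perelman's geometrization theorem, the filling $N(s)$ is closed, orientable and hyperbolic, with the stated volume bound.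

It remains to see $N(s)\cong X_0(s)$. A segment in $\hat X$ from $\infty$ to a point of its link corresponds to a geodesic ending at $\infty$, a vertical line. So radial projection is vertical projection, and the neighborhood $W$ of $\infty$ is $\{t\ge\varphi(z)\}$ for a continuous $n\mathcal O$-periodic function $\varphi$, with $\varphi>h$ when $\epsilon$ is small. The region $\{h\le t\le\varphi(z)\}$ descends to a product of the torus with an interval, compatible with the identification of slopes. The two fillings differ only by such collars.

(b) Take the lines $\{x+y\eta:x\in\mathbf R\}$ for $y=0,1,2$ in $\mathbf C/n\mathcal O$. Each is an edge cycle through $n$ lattice points.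

(c), (d) Count pairs of a tile and one of its vertices, modulo $G$. The torus $\mathbf C/n\mathcal O$ contains $2n^2$ lattice triangles or $n^2$ squares, so $2n^2\kappa=4R$ or $n^2\kappa=6R$. Each cusp is adjacent to $n^2$ cusps, so there are $n^2\kappa/2$ edges between cusps, that is, $R$ or $3R$. In the octahedral case there are $6R$ further edges, at the centers.

Let $x,y$ be opposite vertices of a tile $Q$, and let $x',y'$ be vertices of $\mathcal T$ equivalent to $x,y$ respectively. We may assume $x=x'=\infty$, so $Q=P_0+b$ and $y=c_0+b$. If $x'y'$ is an edge of $\mathcal T$, then $y'\in\mathcal O$, and $y-y'\notin\mathcal O$ contradicts Lemma~\ref{lem:sep}(b). If $x',y'$ are opposite in a tile $Q'=P_0+b'$, then $y'=c_0+b'$ and $b-b'\in n\mathcal O$, so $Q$ and $Q'$ are $G$-equivalent.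
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The infimum is at least $1$ by Theorem~\ref{thm:A}. Apply Proposition~\ref{prop:fill} to $X_0$ in the tetrahedral case. The triangulation $X^*$ of $M$ has $f_0=3\kappa$ and $f_1\le R+3\kappa(2n+1)$, so
\[
\Gamma(M)-10\le R+6n\kappa+3\kappa-12\kappa\le R+6n\kappa=\Bigl(1+\frac{12}n\Bigr)R ,
\]
while $\operatorname{vol}(M)/v_3\ge\theta_nR$. The quotient is at most $(1+12/n)/\theta_n$, which tends to $1$.
\end{proof}

\section{An $11$-vertex $\mathbf{RP}^3$ with an octahedral vertex}\label{sec:RP3}

Projective space is the union of a ball and a neighborhood of $\mathbf{RP}^2$. Accordingly the vertices of $K_1$ fall into two groups: $O,D,A_1,A_2,A_3$ will span a ball, and $x_1,x_2,x_3,y_1,y_2,y_3$ will span a projective plane. The tetrahedra of $K_1$ are listed below by the number of vertices in the first group. Here $(i,j,k)$ runs through the permutations of $(1,2,3)$, and the number of distinct tetrahedra of each type is given in parentheses.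
\[
\begin{array}{ll}
\text{four:}&OA_1A_2A_3\ (1),\quad DA_1A_2A_3\ (1);\\[2pt]
\text{three:}&OA_iA_jx_k\ (3),\quad DA_iA_jy_k\ (3);\\[2pt]
\text{two:}&OA_ix_jx_k\ (3),\quad A_iA_jx_ky_k\ (3),\quad DA_ix_iy_k\ (6);\\[2pt]
\text{one:}&Ox_1x_2x_3\ (1),\quad Dx_1x_2x_3\ (1),\quad Dx_jx_ky_i\ (3),\quad A_ix_jx_ky_i\ (3),\\[2pt]
&A_iy_iy_kx_k\ (6),\quad A_iy_iy_kx_i\ (6).
\end{array}
\]
There are $2+6+12+20=40$ tetrahedra, and the list is invariant under the group $S_3$ permuting the indices.

\begin{proposition}\label{prop:K1}
The complex $K_1$ triangulates $\mathbf{RP}^3$, with $f_0=11$, $f_1=51$ and $g_2=17$. The link of $O$ is an octahedron with opposite pairs $\{A_i,x_i\}$.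
\end{proposition}

\begin{proof}
The eight tetrahedra at $O$ are obtained by choosing one of $A_i,x_i$ for each $i$, which is the statement about the link of $O$.

\emph{Edge links.} The table lists one edge from each of $14$ orbits of $S_3$, the size of the orbit, and a cycle. Each pair of consecutive vertices of the cycle forms, with the edge, a tetrahedron of the list.
\[
\begin{array}{lcl@{\qquad\quad}lcl}
OA_1&3&(x_2\,x_3\,A_2\,A_3)&A_1x_2&6&(y_1\,x_3\,O\,A_3\,y_2)\\
Ox_1&3&(x_2\,x_3\,A_2\,A_3)&A_1y_1&3&(x_2\,x_3\,y_3\,x_1\,y_2)\\
DA_1&3&(x_1\,y_2\,A_3\,A_2\,y_3)&A_1y_2&6&(y_1\,x_2\,A_3\,D\,x_1)\\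
Dx_1&3&(x_2\,x_3\,y_2\,A_1\,y_3)&x_1x_2&3&(A_3\,y_3\,D\,x_3\,O)\\
Dy_1&3&(x_2\,x_3\,A_3\,A_2)&x_1y_1&3&(A_2\,y_2\,A_1\,y_3\,A_3)\\
A_1A_2&3&(x_3\,y_3\,D\,A_3\,O)&x_1y_2&6&(x_3\,A_2\,y_1\,A_1\,D)\\
A_1x_1&3&(y_1\,y_2\,D\,y_3)&y_1y_2&3&(x_2\,A_1\,x_1\,A_2)
\end{array}
\]
The orbits contain $15$ edges with a $4$-cycle and $36$ edges with a $5$-cycle. This accounts for $15\cdot4+36\cdot5=240=6\cdot40$ incidences of an edge with a tetrahedron, which are all there are. So $K_1$ has exactly these $51$ edges, and the cycles are the full links. Thus $g_2=51-44+10=17$; the four pairs that are not edges are $OD$ and $Oy_i$.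

\emph{Vertex links.} The link of a vertex $b$ in $\operatorname{lk}(a)$ is the link of the edge $ab$, a circle, so each vertex link is a closed surface. It is connected, because two intersecting closed vertex stars contain all its vertices: those of $A_1,y_1$ in $\operatorname{lk}(D)$, of $y_1,A_2$ in $\operatorname{lk}(A_1)$, of $y_1,x_2$ in $\operatorname{lk}(x_1)$, and of $A_1,D$ in $\operatorname{lk}(y_1)$. A closed surface with $p$ vertices and degree sum $\Sigma$ has $\chi=p-\Sigma/2+\Sigma/3=p-\Sigma/6$. The vertices $D$ and $y_1$ have nine neighbors, three with a $4$-cycle and six with a $5$-cycle, so $\chi=9-42/6=2$. The vertices $A_1$ and $x_1$ have ten neighbors, two with a $4$-cycle and eight with a $5$-cycle, so $\chi=10-48/6=2$. By the $S_3$-symmetry all vertex links are $2$-spheres, and $K_1$ is a closed connected PL $3$-manifold.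

\emph{The two halves.} Since $OD$ is not an edge, the full subcomplex $L_1$ on $O,D,A_1,A_2,A_3$ is the union of the tetrahedra $OA_1A_2A_3$ and $DA_1A_2A_3$, which is collapsible. The full subcomplex $L_2$ on the $x_i,y_i$ has no tetrahedra, all $15$ edges, and the $10$ triangles $x_1x_2x_3$, $x_jx_ky_i$ (three) and $y_iy_kx_k$ (six). Its vertex links are the cycles $(x_2\,x_3\,y_2\,y_1\,y_3)$ for $x_1$, $(x_2\,x_3\,y_3\,x_1\,y_2)$ for $y_1$, and their images under $S_3$. So $L_2$ is a closed connected surface with $\chi=6-15+10=1$, that is, $\mathbf{RP}^2$.

Let $\mu\colon|K_1|\to[0,1]$ be the sum of the barycentric coordinates at the vertices of $L_2$. As $L_1$ and $L_2$ are full subcomplexes on complementary vertex sets, $\{\mu\le\frac12\}$ and $\{\mu\ge\frac12\}$ are regular neighborhoods of $L_1$ and $L_2$ with common boundary $\{\mu=\frac12\}$. A regular neighborhood of a collapsible subcomplex is a ball, so the first is a ball and the common boundary is one $2$-sphere. The surface $L_2$ is locally flat, since in each vertex link it is a polygon in a $2$-sphere and bounds disks on both sides. A regular neighborhood of a locally flat closed surface is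 an interval bundle over it. Interval bundles over $\mathbf{RP}^2$ are classified by $H^1(\mathbf{RP}^2;\mathbf Z/2)=\mathbf Z/2$, and the trivial one has disconnected boundary. So $\{\mu\ge\frac12\}$ is the nontrivial bundle, as is the neighborhood of $\mathbf{RP}^2$ in $\mathbf{RP}^3$, which is $\mathbf{RP}^3$ minus an open ball. Every homeomorphism of the sphere extends over the ball by coning, so $|K_1|\cong\mathbf{RP}^3$.
\end{proof}

Let $C$ be $K_1$ with the open star of $O$ removed. Then $|C|$ is $\mathbf{RP}^3$ minus an open ball, and $\partial C$ is the octahedron, with $6$ vertices and $12$ edges. The complex $C$ has $10$ vertices and $51-6=45$ edges, so it has \emph{$4$ interior vertices and $33$ edges not in $\partial C$}. All $\binom{10}2=45$ pairs of vertices of $C$ are edges, in particular the three opposite pairs $A_ix_i$. This is the obstruction to gluing $C$ freely. For instance, two copies of $C$ glued along their boundaries would have $g_2=17+17-2=32$ by the count of Section~\ref{sec:idea}, but they do not form a simplicial complex, since each opposite pair would be joined by two edges. The conditions on opposite pairs in Proposition~\ref{prop:X0}(d)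 exclude exactly this.

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

Let $n\ge101$ be odd, and take $X_0$, $M$, $R$, $\kappa$ from Proposition~\ref{prop:X0} in the octahedral case. The volume bound is part (a), and $R=\kappa n^2/6\ge n^2/6$. Proposition~\ref{prop:fill} gives a triangulation $X^*$ of $M$ and a simplicial map $\Pi\colon X^*\to X_0$. The complex $X^*$ has $3\kappa$ vertices over the cusps and $R$ pairwise nonadjacent centers $o_Q$, whose links $\Sigma_Q$ are octahedra mapped isomorphically by $\Pi$. Moreover $f_1(X^*)\le9R+3\kappa(2n+1)$.

The map $\Pi$ takes an opposite pair of $\Sigma_Q$ to an opposite pair of the corresponding octahedron of $X_0$, and it takes an edge to an edge or a vertex. So Proposition~\ref{prop:X0}(d) passes to $X^*$: no opposite pair of a $\Sigma_Q$ is an edge of $X^*$, and no two of the $\Sigma_Q$ have an opposite pair in common.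

Let $Y^*$ be $X^*$ with the open stars of all centers removed. For each $Q$ take a copy $C_Q$ of $C$ with $\partial C_Q$ identified with $\Sigma_Q$ and with four new interior vertices. Let $Z=Y^*\cup\bigcup_QC_Q$, a simplicial complex on the vertices of $Y^*$ and the $4R$ new vertices. We claim that a simplex $\tau$ of $C_Q$ that also lies in $Y^*$, or in $C_{Q'}$ with $Q'\ne Q$, is a face of $\Sigma_Q$. The vertices of $\tau$ lie on $\Sigma_Q$, and in the second case also on $\Sigma_{Q'}$. Suppose that $\tau$ contains an opposite pair $\rho$ of $\Sigma_Q$. In the first case $\rho$ is an edge of $X^*$. In the second case $\rho$ is a pair of vertices of the octahedron $\Sigma_{Q'}$, so it is an edge of $\Sigma_{Q'}\subset X^*$ or an opposite pair of $\Sigma_{Q'}$. All of this has been excluded. So $\tau$ is a set of vertices of $\Sigma_Q$ containing no opposite pair, and such a set is a face of the octahedron.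

By the claim, $|Z|$ is obtained from $|Y^*|$ by attaching each $|C_Q|$ along $\Sigma_Q$, in the place of the star of $o_Q$. The stars may touch along their boundaries. Write each star as a collar of $\Sigma_Q$ together with a smaller ball, and $|C_Q|$ as a collar of $\Sigma_Q$ together with a smaller copy of $|C|$. Then $|Z|$ arises from $M$ by replacing $R$ disjoint balls with copies of $\mathbf{RP}^3$ minus an open ball, so $|Z|\cong M\#(\mathbf{RP}^3)^{\#R}$.

The claim also shows that the edges of $Z$ are those of $Y^*$ and, for each $Q$ separately, the $33$ edges of $C_Q$ outside $\Sigma_Q$. Hence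
\[
f_0(Z)=3\kappa+4R,\qquad f_1(Z)=f_1(X^*)-6R+33R\le36R+3\kappa(2n+1).
\]
With $\kappa=6R/n^2$ we obtain
\[
g_2(Z)\le10+36R+6n\kappa+3\kappa-12\kappa-16R\le10+20R+6n\kappa=10+20R+\frac{36}nR ,
\]
and $\Gamma(M\#(\mathbf{RP}^3)^{\#R})\le g_2(Z)$. This proves Theorem~\ref{thm:B}.\qed

\begin{thebibliography}{9}

\bibitem{FKP}
Futer, Kalfagianni and Purcell,
\emph{Dehn filling, volume, and the Jones polynomial},
J. Differential Geom. \textbf{78} (2008).

\bibitem{LSS}
Frank H. Lutz, Thom Sulanke and Ed Swartz,
\emph{$f$-Vectors of $3$-Manifolds},
arXiv:0805.1144 (2008).

\end{thebibliography}
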